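\title{No ring of integers other than $\mathbb{Z}$ has a Schinzel sequence}

\begin{abstract}
A Schinzel sequence in the ring of integers $\mathcal{O}_K$ of a number field $K$ is a sequence whose first $N(I)$ terms represent every residue class modulo $I$, for every nonzero ideal $I$. We prove that no number field $K\neq\mathbb{Q}$ admits one. Siegel's theorem on unit equations shows that suitable initial segments, translated and rescaled, lie in a fixed compact set; the Fourier transform of a limit measure then has more zeros than an entire function of exponential type can have. The argument tolerates errors. If one asks only that the first $cN(I)$ terms be incongruent modulo every ideal $I$ of large norm, then the supremum $\gamma_K$ of the possible $c$ satisfies $0<\gamma_K<1$ for $K\neq\mathbb{Q}$, and $\gamma_K=\pi/(2\sqrt{|\Delta|})$ for imaginary quadratic $K$ of discriminant $\Delta$.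
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a number field of degree $d$ and discriminant $\Delta$, and let $\mathcal{O}_K$ be its ring of integers. For a nonzero ideal $I$ of $\mathcal{O}_K$ let $N(I)=|\mathcal{O}_K/I|$, and for $x\in K$ let $N(x)=N_{K/\mathbb{Q}}(x)$, so that $N((x))=|N(x)|$ for $0\neq x\in\mathcal{O}_K$. In $\mathbb{Z}$, the first $n$ terms of the sequence $0,1,2,\dots$ represent each residue class modulo $n$ exactly once, and this holds for all $n$ at the same time. A sequence $(a_i)_{i\ge0}$ in $\mathcal{O}_K$ is called a \emph{Schinzel sequence} if it has the same property: for every nonzero ideal $I$, the terms $a_0,\dots,a_{N(I)-1}$ form a complete system of representatives of $\mathcal{O}_K/I$. Schinzel's problem, which we take from \cite{Szumowicz}, asks whether such a sequence exists when $K\neq\mathbb{Q}$. It is known that there is none if $K$ is quadratic (Wantula), and that if $\mathcal{O}_K$ has a Schinzel sequence, then $\mathcal{O}_K$ is a principal ideal domain (Was\'en) and is Euclidean with respect to $x\mapsto N((x))$ (Frisch).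 We do not use these results.

The powers of a single prime ideal $\mathfrak{p}$ present no obstruction. Let $q=N(\mathfrak{p})$, let $\pi\in\mathfrak{p}\setminus\mathfrak{p}^2$, and let $r_0=0,r_1,\dots,r_{q-1}$ represent $\mathcal{O}_K/\mathfrak{p}$. If $i=\sum_l i_lq^l$ in base $q$, put $a_i=\sum_l r_{i_l}\pi^l$; then the first $q^k$ terms represent $\mathcal{O}_K/\mathfrak{p}^k$ for every $k$. The obstruction comes from the ideals that the sequence itself produces, namely those generated by differences of its terms.

\begin{lemma}\label{lem:diff}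
A sequence $(a_i)$ in $\mathcal{O}_K$ is a Schinzel sequence if and only if its terms are distinct and
\begin{equation}\label{eq:diff}
|N(a_i-a_j)|\le j\qquad\text{for all } i<j .
\end{equation}
\end{lemma}

\begin{proof}
Let $(a_i)$ be a Schinzel sequence and $i<j$. The terms $a_i,a_j$ are incongruent modulo any ideal of norm greater than $j$. Such ideals exist, so $a_i\neq a_j$, and the ideal $(a_i-a_j)$ is not one of them, which is \eqref{eq:diff}. Conversely, assume distinctness and \eqref{eq:diff}. If $i<j$ and $a_i\equiv a_j \pmod I$, then $(a_i-a_j)\subset I$, so $N(I)\le|N(a_i-a_j)|\le j$. Hence the first $N(I)$ terms are pairwise incongruent modulo $I$.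
\end{proof}

For $K=\mathbb{Q}$ the lemma gives the full classification. The first $n$ terms of a Schinzel sequence are $n$ distinct integers with differences at most $n-1$, hence $n$ consecutive integers; conversely, $n$ consecutive integers represent $\mathbb{Z}/n\mathbb{Z}$.

For $K=\mathbb{Q}(i)$ the lemma excludes a fifth term. The squared distances between $a_0,\dots,a_3$ are at most $3$, so their real parts differ by at most $1$, and so do their imaginary parts. After a translation the four points are $0,1,i,1+i$. Any other Gaussian integer has a coordinate outside $\{0,1\}$, and by the symmetry of the square we may assume that its real part is at least $2$. Its squared distance from one of $0,i$ is then at least $5$, whereas \eqref{eq:diff} allows $a_4$ at most $4$.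

This suggests a negative answer, but the argument uses that in $\mathbb{Z}[i]$ the norm controls the size. If the unit group is infinite, then infinitely many $x\in\mathcal{O}_K$ satisfy $|N(x)|\le j$, and \eqref{eq:diff} does not visibly confine the first $j$ terms to a bounded region in which lattice points could be counted. The answer is nevertheless negative for all fields.

\begin{theorem}\label{thm:main}
If $K\neq\mathbb{Q}$, then $\mathcal{O}_K$ has no Schinzel sequence. For $K=\mathbb{Q}$, a sequence $(a_i)$ is a Schinzel sequence if and only if for every $n\ge1$ the set $\{a_0,\dots,a_{n-1}\}$ consists of $n$ consecutive integers.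
\end{theorem}

The second assertion was proved above. The first follows from a statement about a single finite set, in which both the norm bound and the completeness of the residue systems are relaxed.

\begin{theorem}\label{thm:finite}
Let $K\neq\mathbb{Q}$ and $\kappa\ge1$. There are $\delta>0$ and $n_0$, depending on $K$ and $\kappa$, such that for $n\ge n_0$ and $M=(2\cdot n!)^d$ there is no finite set $A\subset\mathcal{O}_K$ with
\begin{enumerate}
\item[(a)] $|N(a-b)|\le\kappa M$ for all $a,b\in A$;
\item[(b)] $\displaystyle\sum_{c\in\mathcal{O}_K/(x)}\bigl|\#(A\cap c)-1\bigr|\le\delta M$ for every $x\in\mathcal{O}_K$ with $|N(x)|=M$.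
\end{enumerate}
\end{theorem}

The sum in (b) runs over the $M$ residue classes modulo $x$. It counts the empty classes and the surplus elements of the other classes, and it vanishes exactly when $A$ is a complete system of representatives.

Since Schinzel sequences do not exist, one may ask how close a sequence can come. Call $c\in(0,1]$ \emph{admissible} if there are a sequence $(a_i)$ in $\mathcal{O}_K$ and a number $N_0$ such that for every ideal $I$ with $N(I)\ge N_0$ the terms $a_i$ with $0\le i<cN(I)$ are pairwise incongruent modulo $I$. Let $\gamma_K$ be the supremum of the admissible $c$.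

\begin{theorem}\label{thm:gamma}
We have $0<\gamma_K<1$ for every $K\neq\mathbb{Q}$, while $\gamma_{\mathbb{Q}}=1$. If $K$ is imaginary quadratic, then $\gamma_K=\pi/(2\sqrt{|\Delta|})$.
\end{theorem}

The proof of Theorem~\ref{thm:finite} is by compactness. If sets $A$ as in the theorem existed for arbitrarily large $n$ and small $\delta$, we would translate them, divide them by $n!$ times a suitable unit so that they lie in a fixed compact set (Section~\ref{sec:collapse}), and pass to a limit measure $\nu$. Condition (b) makes many character sums over $A$ small, so the Fourier transform of $\nu$ vanishes at many points (Section~\ref{sec:proof}), more than is possible for a measure of compact support (Section~\ref{sec:rigid}). Section~\ref{sec:gauss} carries out this plan for $\mathbb{Z}[i]$, and Section~\ref{sec:gamma} proves Theorem~\ref{thm:gamma}. The only deep input is Siegel's theorem on unit equations.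

\section{The argument for the Gaussian integers}\label{sec:gauss}

Write $e(t)=e^{2\pi it}$. Three standard facts are used here and later. First, if $\psi$ is a nontrivial character of a finite abelian group $G$, then $\sum_{g\in G}\psi(g)=0$. Second, if $\nu_k$ are positive Borel measures of bounded total mass on a compact metric space $B$, then some subsequence \emph{converges weakly} to a positive measure $\nu$ on $B$, that is, $\int\varphi\,d\nu_k\to\int\varphi\,d\nu$ along the subsequence for every continuous $\varphi$; taking $\varphi=1$ shows that the total masses converge. Third, Jensen's formula bounds the number of zeros of an entire function by its growth.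

\begin{lemma}\label{lem:jensen}
Let $f$ be an entire function with $f(0)=1$ and $|f(s)|\le e^{c|s|}$ for all $s\in\mathbb{C}$. Then $f$ has at most $ceR$ zeros in the disc $|s|\le R$.
\end{lemma}

\begin{proof}
Let $n_f(t)$ be the number of zeros in $|s|\le t$, counted with multiplicity. Jensen's formula states that
\[
\int_0^r n_f(t)\,\frac{dt}{t}=\frac1{2\pi}\int_0^{2\pi}\log|f(re^{i\phi})|\,d\phi-\log|f(0)| ,
\]
and the right side is at most $cr$. Since $n_f$ is nondecreasing and $\int_R^{eR}dt/t=1$, we get $n_f(R)\le\int_R^{eR}n_f(t)\,dt/t\le ceR$.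
\end{proof}

Let $K=\mathbb{Q}(i)$, so that $N(x)=|x|^2$ and $\operatorname{Tr}(x)=2\operatorname{Re}x$. Fix $\kappa\ge1$. We prove Theorem~\ref{thm:finite} with $0$ in place of $\delta$: \emph{for large $n$, no set $A\subset\mathbb{Z}[i]$ of diameter at most $2\sqrt\kappa\,n!$ is a complete system of representatives modulo every $x\in\mathbb{Z}[i]$ with $|x|=2\cdot n!$.} One modulus does not suffice for this: if $\kappa\ge2$, the square $\{a+bi:0\le a,b<2\cdot n!\}$ has small enough diameter and represents $\mathbb{Z}[i]/(2\cdot n!)$. The contradiction must come from the other elements of the same norm. Suppose that sets $A_n$ exist for infinitely many $n$.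

\emph{Compactness.} Choose $t_n\in A_n$ and let $\nu_n$ be the probability measure that gives equal mass to the points $(a-t_n)/n!$, $a\in A_n$. These points lie in the disc $|z|\le2\sqrt\kappa$, so a subsequence of $(\nu_n)$ converges weakly to a probability measure $\nu$ on that disc. Put $\hat\nu(\xi)=\int e(\operatorname{Tr}(z\xi))\,d\nu(z)$ for $\xi\in\mathbb{C}$.

\emph{Characters.} Let $\theta\in\mathbb{Q}(i)$ with $|\theta|=1$ and let $0\neq w\in\mathbb{Z}[i]$. For large $n$ the number $x=2\cdot n!/\theta$ is a Gaussian integer with $|x|=2\cdot n!$; for instance, $\theta=(3+4i)/5$ gives $x=2\cdot n!\,(3-4i)/5$, which is integral for $n\ge5$. The map $\psi(a)=e(\operatorname{Tr}(aw/x))$ is a character of $\mathbb{Z}[i]/(x)$. It is nontrivial once $n!>|w|$, for then $\operatorname{Tr}(w/x)=2\operatorname{Re}(w/x)$ and $\operatorname{Tr}(iw/x)=-2\operatorname{Im}(w/x)$ are less than $1$ in absolute value and not both $0$. As $A_n$ represents $\mathbb{Z}[i]/(x)$, and $(w\theta/2)/n!=w/x$,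
\[
\hat\nu_n(w\theta/2)=\frac{\overline{\psi(t_n)}}{|A_n|}\sum_{a\in A_n}\psi(a)=0 .
\]
In the limit, $\hat\nu(w\theta/2)=0$.

\emph{From points to circles.} The numbers $\theta=\alpha^2/N(\alpha)$ with $\alpha\in\mathbb{Q}(i)^*$ have absolute value $1$ and are dense in the unit circle: let $\alpha$ tend to $e^{i\phi/2}$. By continuity $\hat\nu$ vanishes on each circle $|\xi|=|w|/2$, in particular at the real point $|w|/2$.

\emph{Counting zeros.} The function $f(s)=\int e(2s\operatorname{Re}z)\,d\nu(z)$ is entire, agrees with $\hat\nu$ on $\mathbb{R}$, and satisfies $f(0)=1$ and $|f(s)|\le e^{8\pi\sqrt\kappa|s|}$. It vanishes at $\sqrt k/2$ for every positive integer $k$ that is a sum of two squares. By Lemma~\ref{lem:jensen} there are only $O(\sqrt X)$ such $k\le X$. But the numbers $a^2+b^2$ with $a\ge1$, $b\ge0$, $b^2\le2a$ satisfy $a^2\le a^2+b^2<(a+1)^2$, so they are distinct, and each $a$ contributes more than $\sqrt{2a}$ of them. Taking $\sqrt X/2\le a\le\sqrt X-1$ gives at least $(\sqrt X/2-2)X^{1/4}$ sums of two squares up to $X$, a contradiction.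

For a general field three steps need new arguments. A bound on norms of differences no longer bounds the diameter. The circles become hypersurfaces $N(\xi)=\text{const}$, whose real points need not meet the line on which we count zeros. And we need a lower bound for the number of integers that are norms. The next section treats the first point, and Section~\ref{sec:rigid} the other two.

\section{Collapse into a box}\label{sec:collapse}

Let $\Sigma$ be the set of the $d$ embeddings $\sigma:K\to\mathbb{C}$. An \emph{archimedean place} $v$ is a class $\{\sigma,\bar\sigma\}$; we put $|x|_v=|\sigma(x)|$ and let $n_v\in\{1,2\}$ be the number of embeddings in $v$. There are at most $d$ places, $\sum_vn_v=d$, and $|N(x)|=\prod_v|x|_v^{n_v}$. Units have $|N(\varepsilon)|=1$.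

We want to pass from a bound $|N(a-b)|\le\lambda|N(y)|$ on the product of the $|a-b|_v^{n_v}$ to a bound on each factor. Multiplying a set by a unit preserves norms and stretches the set in some directions while it shrinks it in others, so the best possible conclusion is $|a-b|_v\le C|\varepsilon y|_v$ with one unit $\varepsilon$ for the whole set. Even this fails without a further hypothesis.

\begin{example}\label{ex:cubic}
Let $K$ be a totally real cubic field with places $v_1,v_2,v_3$. By Dirichlet's unit theorem the vectors $(\log|u|_{v_j})_j$ form a lattice in the plane $t_1+t_2+t_3=0$, so there are units $u_1,u_2,u_3$ with $|u_i|_{v_j}<1$ for $j\neq i$, and then $|u_i|_{v_i}>1$. Let $h=\max_i|u_i|_{v_i}$. For $T>1$ choose $k_i\ge1$ with $T\le|u_i^{k_i}|_{v_i}\le hT$, and put $A=\{0,u_1^{k_1},u_2^{k_2},u_3^{k_3}\}$. Each difference of two elements of $A$ has absolute value at most $2$ at one place and at most $hT+1$ at the others. So $|N(a-b)|\le|N(y)|$ on $A$, where $y$ is the least positive integer with $y^3\ge2(hT+1)^2$. Inequalities $|a-b|_v\le C|\varepsilon y|_v$ would give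 $T\le C|\varepsilon y|_{v_i}$ for each $i$, hence $T^3\le C^3y^3=O(T^2)$, which is false for large $T$.
\end{example}

In the example every difference is abnormally small at some place. We exclude this by using congruences. If $a\equiv b\pmod y$, then $(a-b)/y$ is an integer of norm at most $\lambda$, and sets of integers whose differences have bounded norm are rigid by the following theorem (Siegel 1921; see \cite[Ch.~8]{Lang}): \emph{for $\alpha,\beta\in K^*$ the equation $\alpha u+\beta u'=1$ has only finitely many solutions $u,u'\in\mathcal{O}_K^*$.}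

\begin{lemma}\label{lem:shapes}
For $\lambda\ge1$ there is a finite set $E\subset\mathcal{O}_K$ with at least two elements such that every nonempty set $Q\subset\mathcal{O}_K$ with $|N(a-b)|\le\lambda$ for all $a,b\in Q$ has the form $Q=b+\varepsilon P$ with $b\in\mathcal{O}_K$, $\varepsilon\in\mathcal{O}_K^*$ and $P\subset E$.
\end{lemma}

\begin{proof}
There are finitely many ideals of norm at most $\lambda$, so there is a finite set $R$, nonempty because $\lambda\ge1$, such that the nonzero integers of absolute norm at most $\lambda$ are the products of a unit and an element of $R$. Let $E$ consist of $0$, the elements of $R$, and all $ur'$ where $ur'-u'r''=r$ for some units $u,u'$ and some $r,r',r''\in R$. Dividing the equation by $r$ and applying Siegel's theorem to each triple $(r,r',r'')$, we see that $E$ is finite.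

If $Q=\{b\}$, take $P=\{0\}$. Otherwise let $b\neq b'$ be in $Q$, write $b'-b=\varepsilon r$ with $\varepsilon$ a unit and $r\in R$, and put $P=\varepsilon^{-1}(Q-b)$. Then $0,r\in P$. For any other $p\in P$, both $p$ and $p-r$ are nonzero of absolute norm at most $\lambda$, so $p=ur'$ and $p-r=u'r''$, whence $ur'-u'r''=r$ and $p\in E$.
\end{proof}

Thus the part of $A$ in one residue class modulo $y$ is a cluster whose points are, at every place $v$, at mutual distance comparable to $|y\varepsilon_j|_v$, with a unit $\varepsilon_j$ that depends on the class. It remains to compare different clusters. If both have more than $d$ points, a counting argument finds a pair of points, one in each cluster, that is not abnormally close at any place.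

\begin{proposition}\label{prop:collapse}
For $\lambda\ge1$ there is a constant $C=C(K,\lambda)$ with the following property. Let $0\neq y\in\mathcal{O}_K$, and let $A\subset\mathcal{O}_K$ be a nonempty finite set such that every residue class modulo $y$ contains either no element or at least $d+1$ elements of $A$, and $|N(a-b)|\le\lambda|N(y)|$ for all $a,b\in A$. Then there is a unit $\varepsilon$ with
\[
|a-b|_v\le C|\varepsilon y|_v\qquad\text{for all places } v \text{ and all } a,b\in A .
\]
\end{proposition}

\begin{proof}
Let $E$ be as in Lemma~\ref{lem:shapes}, and let $s>0$ and $S$ be the minimum and the maximum of $|p-p'|_v$ over all places $v$ and all $p\neq p'$ in $E$. Let $Q_1,\dots,Q_r$ be the nonempty intersections of $A$ with the residue classes modulo $y$. For $c\in Q_j$ the set $y^{-1}(Q_j-c)$ lies in $\mathcal{O}_K$ and its differences have absolute norm at most $\lambda$. By the lemma, $Q_j=c_j+y\varepsilon_jP_j$ with $c_j\in\mathcal{O}_K$, a unit $\varepsilon_j$ and $P_j\subset E$. Hence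
\begin{equation}\label{eq:cluster}
s|y\varepsilon_j|_v\le|q-q'|_v\le S|y\varepsilon_j|_v\qquad\text{for all } v \text{ and all } q\neq q' \text{ in } Q_j .
\end{equation}

\emph{A pair that is separated at every place.} Let $j\neq k$. We claim that there is $(q,q')\in Q_j\times Q_k$ with
\begin{equation}\label{eq:sep}
|q-q'|_v\ge\tfrac s2\max(|y\varepsilon_j|_v,|y\varepsilon_k|_v)\qquad\text{for all } v .
\end{equation}
Call a pair \emph{bad at $v$} if the inequality fails at $v$. Suppose $|\varepsilon_j|_v\ge|\varepsilon_k|_v$. If $(q_1,q')$ and $(q_2,q')$ were both bad at $v$ with $q_1\neq q_2$, then $|q_1-q_2|_v<s|y\varepsilon_j|_v$, against \eqref{eq:cluster}. So at most $|Q_k|$ pairs are bad at $v$. In the opposite case the roles are exchanged and at most $|Q_j|$ pairs are bad at $v$. Altogether at most $d\max(|Q_j|,|Q_k|)$ pairs are bad at some place, and this is less than $|Q_j||Q_k|$ because $\min(|Q_j|,|Q_k|)>d$.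

\emph{The clusters have the same shape.} For a pair satisfying \eqref{eq:sep},
\[
\lambda|N(y)|\ge|N(q-q')|\ge(s/2)^d\,|N(y)|\prod_v\max(|\varepsilon_j|_v,|\varepsilon_k|_v)^{n_v}.
\]
Dividing by $|N(y)|$ and by $\prod_v|\varepsilon_k|_v^{n_v}=1$ gives
\[
\prod_v\max(1,|\varepsilon_j/\varepsilon_k|_v)^{n_v}\le H:=\max\bigl(1,\lambda(2/s)^d\bigr).
\]
Every factor is at least $1$, so every factor is at most $H$, and $|\varepsilon_j|_v\le H|\varepsilon_k|_v$ for all $v,j,k$. Put $\varepsilon=\varepsilon_1$. By \eqref{eq:cluster}, any two points of the same $Q_j$ are at distance at most $SH|y\varepsilon|_v$ at the place $v$.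

\emph{The clusters are close.} Let $j\neq1$, let $(q,q')\in Q_j\times Q_1$ satisfy \eqref{eq:sep}, and fix $v$. The lower bounds $|q-q'|_{v'}\ge\frac s2|y\varepsilon|_{v'}$ at the places $v'\neq v$ turn the norm bound into an upper bound at $v$: since $|N(y)|=\prod_{v'}|y\varepsilon|_{v'}^{n_{v'}}$,
\[
|q-q'|_v^{n_v}\le\lambda|N(y)|\prod_{v'\neq v}\Bigl(\tfrac s2|y\varepsilon|_{v'}\Bigr)^{-n_{v'}}=\lambda(2/s)^{d-n_v}|y\varepsilon|_v^{n_v}.
\]
So $|q-q'|_v\le C_1|y\varepsilon|_v$ with $C_1=\max_v\bigl(\lambda(2/s)^{d-n_v}\bigr)^{1/n_v}$. Fix $a_1\in Q_1$. For $a\in Q_j$ with $j\neq1$,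
\[
|a-a_1|_v\le|a-q|_v+|q-q'|_v+|q'-a_1|_v\le(2SH+C_1)|y\varepsilon|_v ,
\]
and the same bound holds for $a\in Q_1$. The proposition follows with $C=2(2SH+C_1)$.
\end{proof}

\section{Fourier transforms that vanish on norm hypersurfaces}\label{sec:rigid}

On $\mathbb{C}^\Sigma$ we take products and exponentials coordinatewise and put $\operatorname{Tr}(\zeta)=\sum_\sigma\zeta_\sigma$ and $N(\zeta)=\prod_\sigma\zeta_\sigma$. Let $\tau$ be the antilinear involution $(\tau\zeta)_\sigma=\overline{\zeta_{\bar\sigma}}$, and let $K_{\mathbb{R}}$ be the set of its fixed points. This is a real algebra of dimension $d$, isomorphic to $K\otimes\mathbb{R}$, on which $\operatorname{Tr}$ and $N$ take real values. We embed $K$ in $K_{\mathbb{R}}$ by $x\mapsto(\sigma(x))_\sigma$; then $\operatorname{Tr}$ and $N$ restrict to the trace and norm of $K$, and $|\cdot|_v$ extends to $K_{\mathbb{R}}$ by $|x|_v=|x_\sigma|$ for $\sigma\in v$. An integral basis of $\mathcal{O}_K$ is an $\mathbb{R}$-basis of $K_{\mathbb{R}}$, so $K$ is dense in $K_{\mathbb{R}}$. Let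
\[
K^1=\{\theta\in K:N(\theta)=1\},\qquad \hat\nu(\xi)=\int e(\operatorname{Tr}(x\xi))\,d\nu(x)\quad(\xi\in K_{\mathbb{R}})
\]
for a finite measure $\nu$ on $K_{\mathbb{R}}$.

\begin{proposition}\label{prop:rigid}
Let $d\ge2$. There is no compactly supported probability measure $\nu$ on $K_{\mathbb{R}}$ with $\hat\nu(w\theta/2)=0$ for all $0\neq w\in\mathcal{O}_K$ and all $\theta\in K^1$.
\end{proposition}

The condition has a geometric meaning. For $\xi=w\theta/2$ we have $\operatorname{Tr}(\xi\cdot2\theta^{-1}\mathcal{O}_K)=\operatorname{Tr}(w\mathcal{O}_K)\subset\mathbb{Z}$, so $\hat\nu(\xi)$ is a Fourier coefficient of the image of $\nu$ in the torus $K_{\mathbb{R}}/2\theta^{-1}\mathcal{O}_K$. In particular, no compactly supported $\nu$ is uniformly distributed modulo all the lattices $2\theta^{-1}\mathcal{O}_K$. For $d=1$ there is only one lattice, $2\mathbb{Z}$, and the proposition fails: the uniform measure on $[0,2]$ has $\hat\nu(\xi)=(e(2\xi)-1)/(4\pi i\xi)$, which vanishes at every $w/2$ with $w\neq0$. This measure is the limit of the uniform measures on the points $i/n!$,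 $0\le i<2\cdot n!$, which come from the Schinzel sequence $a_i=i$.

Let $\nu$ have compact support. Then
\[
F(\zeta)=\int e\Bigl(\sum_\sigma x_\sigma\zeta_\sigma\Bigr)\,d\nu(x)
\]
is an entire function on $\mathbb{C}^\Sigma$ that extends $\hat\nu$. We shall count the zeros of $F$ on the diagonal $\{(s,\dots,s)\}$, which meets the hypersurface $N(\zeta)=N(u)$ where $s^d=N(u)$. If $d$ is even and $N(u)<0$, there is no real such $s$, so density in $K_{\mathbb{R}}$ alone cannot reach these points. Analytic continuation reaches the whole complex hypersurface.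

\begin{lemma}\label{lem:spread}
Let $\nu$ be a compactly supported finite measure on $K_{\mathbb{R}}$, and let $u\in K^*$. If $\hat\nu(u\theta)=0$ for all $\theta\in K^1$, then $F(\zeta)=0$ for all $\zeta\in\mathbb{C}^\Sigma$ with $N(\zeta)=N(u)$.
\end{lemma}

\begin{proof}
Let $L=\{l\in\mathbb{C}^\Sigma:\operatorname{Tr}(l)=0\}$ and $L_{\mathbb{R}}=L\cap K_{\mathbb{R}}$. The function $G(l)=F(u\exp(l))$ is entire on $L$.

First let $l\in L_{\mathbb{R}}$ and $g=\exp(l/d)$. Then $g\in K_{\mathbb{R}}$, because $\exp$ commutes with $\tau$, and $N(g)=\exp(\operatorname{Tr}(l)/d)=1$. Choose $\alpha_k\in K^*$ with $\alpha_k\to g$, and put $\theta_k=\alpha_k^d/N(\alpha_k)$. Then $N(\theta_k)=N(\alpha_k)^d/N(\alpha_k)^d=1$ and $\theta_k\to g^d/N(g)=\exp(l)$. Since $F(u\theta_k)=\hat\nu(u\theta_k)=0$, continuity gives $G(l)=0$.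

The involution $\tau$ preserves $L$, as $\operatorname{Tr}(\tau l)=\overline{\operatorname{Tr}(l)}$. Writing $l=\frac12(l+\tau l)+i\cdot\frac1{2i}(l-\tau l)$ shows that $L=L_{\mathbb{R}}\oplus iL_{\mathbb{R}}$, so an $\mathbb{R}$-basis of $L_{\mathbb{R}}$ is a $\mathbb{C}$-basis of $L$. In these coordinates $G$ is an entire function on $\mathbb{C}^{d-1}$ that vanishes on $\mathbb{R}^{d-1}$. Its Taylor coefficients at $0$ can be computed by differentiating in real directions, so they vanish, and $G\equiv0$ on $L$.

Now let $N(\zeta)=N(u)$. All $\zeta_\sigma$ and $u_\sigma$ are nonzero; choose $l_\sigma\in\mathbb{C}$ with $\exp(l_\sigma)=\zeta_\sigma/u_\sigma$. Then $\exp(\operatorname{Tr}(l))=1$, so $\operatorname{Tr}(l)\in2\pi i\mathbb{Z}$, and changing one $l_\sigma$ by an element of $2\pi i\mathbb{Z}$ we obtain $l\in L$. Hence $F(\zeta)=G(l)=0$.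
\end{proof}

Rational integers $w=m$ give the zeros $s=m\omega/2$ with $\omega^d=1$, of which there are only $O(R)$ in $|s|\le R$; this is compatible with Lemma~\ref{lem:jensen}. We need to know that the norms are much more numerous than the $d$-th powers.

\begin{lemma}\label{lem:norms}
Let $\mathcal{N}=\{|N(w)|:0\neq w\in\mathcal{O}_K\}$. Then $\sum_{m\in\mathcal{N}}1/m=\infty$.
\end{lemma}

\begin{proof}
For real $s>1$ the Dedekind zeta function has the Euler product $\zeta_K(s)=\prod_{\mathfrak{p}}(1-N(\mathfrak{p})^{-s})^{-1}$ over the nonzero prime ideals, and $\zeta_K(s)\to\infty$ as $s\to1^+$ because of the pole at $1$. We have $\log\zeta_K(s)=\sum_{\mathfrak{p}}\sum_{k\ge1}N(\mathfrak{p})^{-ks}/k$. Above each rational prime $p$ lie at most $d$ prime ideals, each of norm $p^f$ with $f\ge1$. The terms with $k\ge2$ contribute at most $\sum_{\mathfrak{p}}2N(\mathfrak{p})^{-2}\le2d\sum_pp^{-2}$, and the terms with $k=1$, $f\ge2$ at most $d\sum_pp^{-2}$. Let $\mathcal{P}$ be the set of primes $p$ for which there is a prime ideal $\mathfrak{p}_p$ of norm $p$. Then $\log\zeta_K(s)\le d\sum_{p\in\mathcal{P}}1/p+3d\sum_pp^{-2}$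 for all $s>1$, so $\sum_{p\in\mathcal{P}}1/p=\infty$.

To pass from ideals to elements, let $J_1,\dots,J_h$ be integral ideals representing the finitely many ideal classes. For each $p\in\mathcal{P}$ some $\mathfrak{p}_pJ_i$ is principal, and then $pN(J_i)\in\mathcal{N}$. For some $i$ the set $\mathcal{P}_i$ of those $p\in\mathcal{P}$ with $pN(J_i)\in\mathcal{N}$ has divergent sum of reciprocals, and $\sum_{m\in\mathcal{N}}1/m\ge N(J_i)^{-1}\sum_{p\in\mathcal{P}_i}1/p=\infty$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
Suppose that $\nu$ is such a measure, and let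
\[
f(s)=F(s,\dots,s)=\int e(s\operatorname{Tr}(x))\,d\nu(x).
\]
Then $f$ is entire, $f(0)=1$, and $|f(s)|\le e^{c|s|}$ if $2\pi|\operatorname{Tr}(x)|\le c$ on the support of $\nu$. Let $m=|N(w)|\in\mathcal{N}$, and let $s^d=N(w/2)$. By Lemma~\ref{lem:spread} with $u=w/2$ we have $f(s)=0$, and $|s|=m^{1/d}/2$. Distinct $m$ give distinct zeros, so Lemma~\ref{lem:jensen} yields, for $X\ge1$ and $c'=ce/2$,
\[
\#\{m\in\mathcal{N}:m\le X\}\le c'X^{1/d}\le c'X^{1/2}.
\]
The last inequality is the only point in the proof of Theorem~\ref{thm:finite} where $d\ge2$ is needed. If $m_1<m_2<\cdots$ are the elements of $\mathcal{N}$, then $k\le c'm_k^{1/2}$, so $\sum_k1/m_k\le c'^2\sum_kk^{-2}<\infty$, contradicting Lemma~\ref{lem:norms}.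
\end{proof}

\section{Proof of Theorems~\ref{thm:finite} and~\ref{thm:main}}\label{sec:proof}

The choice $M=(2\cdot n!)^d$ serves two purposes. The factor $2$ makes each residue class modulo $n!$ a union of $2^d\ge d+1$ classes modulo $2\cdot n!$, which supplies the clusters for Proposition~\ref{prop:collapse}. The factor $n!$ absorbs the denominator of any fixed $\theta\in K^1$, so that all of $K^1$, and not only the discrete group of units of norm $1$, is available in Lemma~\ref{lem:spread}. Since we have no control over the unit that Proposition~\ref{prop:collapse} produces, the next lemma must be uniform in it.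

Recall that the \emph{inverse different} $\mathfrak{D}^{-1}=\{z\in K:\operatorname{Tr}(z\mathcal{O}_K)\subset\mathbb{Z}\}$ is a fractional ideal whose inverse $\mathfrak{D}$ is an integral ideal of norm $|\Delta|$.

\begin{lemma}\label{lem:char}
Let $\theta\in K^1$ and $0\neq w\in\mathcal{O}_K$. There is $n_1=n_1(\theta,w)$ such that for all $n\ge n_1$ and every unit $\varepsilon$ the element $x=2\theta^{-1}n!\,\varepsilon$ lies in $\mathcal{O}_K$, satisfies $|N(x)|=(2\cdot n!)^d$, and $\psi(a)=e(\operatorname{Tr}(aw/x))$ is a nontrivial character of $\mathcal{O}_K/(x)$.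
\end{lemma}

\begin{proof}
Write $\theta^{-1}=\beta/b$ with $\beta\in\mathcal{O}_K$ and $b$ a positive integer. For $n\ge b$ we have $b\mid n!$, so $x\in\mathcal{O}_K$. The norm is as stated because $|N(\theta)|=|N(\varepsilon)|=1$. The character $\psi$ of $\mathcal{O}_K$ is trivial on $(x)$ because $\operatorname{Tr}(w\mathcal{O}_K)\subset\mathbb{Z}$. If $\psi$ is trivial on $\mathcal{O}_K$, then $w/x\in\mathfrak{D}^{-1}$, so $(w/x)\mathfrak{D}$ is a nonzero integral ideal and its norm $|N(w)||\Delta|/(2\cdot n!)^d$ is at least $1$. It suffices to take $n_1\ge b$ with $(2\cdot n_1!)^d>|N(w)||\Delta|$.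
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Suppose that the theorem fails for some $\kappa$. Then there are $\delta_k\to0$, $n_k\to\infty$ and finite sets $A_k$ that satisfy (a) and (b) with $n=n_k$, $M=M_k=(2\cdot n_k!)^d$ and $\delta=\delta_k$. The reader who wants only Theorem~\ref{thm:main} may take $\delta_k=0$; then $A_k'=A_k$ below.

\emph{Removing the poor classes.} Call a class modulo $n_k!$ \emph{poor} if it contains at most $d$ elements of $A_k$. A poor class is a union of $2^d>d$ classes modulo $2\cdot n_k!$, at least one of which contains no element of $A_k$. Each such empty class contributes $1$ to the sum in (b) for $x=2\cdot n_k!$, so there are at most $\delta_kM_k$ poor classes. Let $A_k'$ be the set of elements of $A_k$ that do not lie in a poor class; then $|A_k\setminus A_k'|\le d\delta_kM_k$. Also $|A_k|-M_k=\sum_c(\#(A_k\cap c)-1)$, so $\bigl||A_k|-M_k\bigr|\le\delta_kM_k$ by (b). Hence $|A_k'|/M_k\to1$, and we may assume that every $A_k'$ is nonempty.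

\emph{The limit measure.} Every class modulo $n_k!$ contains no element or at least $d+1$ elements of $A_k'$, and (a) reads $|N(a-b)|\le2^d\kappa|N(n_k!)|$. Proposition~\ref{prop:collapse} with $y=n_k!$ and $\lambda=2^d\kappa$ gives a unit $\varepsilon_k$ such that, with $y_k=n_k!\,\varepsilon_k$ and any $t_k\in A_k'$, all points $(a-t_k)/y_k$ with $a\in A_k'$ lie in the compact set
\[
B=\{z\in K_{\mathbb{R}}:|z|_v\le C\text{ for all }v\},
\]
where $C=C(K,2^d\kappa)$ does not depend on $k$. Let $\nu_k$ be the measure that gives mass $1/M_k$ to each of these points. Its total mass $|A_k'|/M_k$ tends to $1$, so a subsequence converges weakly to a probability measure $\nu$ on $B$.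

\emph{Vanishing of $\hat\nu$.} Let $\theta\in K^1$, $0\neq w\in\mathcal{O}_K$ and $\xi=w\theta/2$. For $k$ with $n_k\ge n_1(\theta,w)$ let $x_k=2\theta^{-1}y_k$, and let $\psi_k$ be the character of Lemma~\ref{lem:char}. Since $\xi/y_k=w/x_k$,
\[
\hat\nu_k(\xi)=\frac1{M_k}\sum_{a\in A_k'}e\bigl(\operatorname{Tr}((a-t_k)w/x_k)\bigr)=\frac{\overline{\psi_k(t_k)}}{M_k}\sum_{a\in A_k'}\psi_k(a).
\]
Because $\psi_k$ is nontrivial, $\sum_c\psi_k(c)=0$, where $c$ runs over $\mathcal{O}_K/(x_k)$. As $|N(x_k)|=M_k$, condition (b) applies to $x_k$ and gives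
\[
M_k|\hat\nu_k(\xi)|\le\Bigl|\sum_{a\in A_k}\psi_k(a)\Bigr|+d\delta_kM_k=\Bigl|\sum_c\bigl(\#(A_k\cap c)-1\bigr)\psi_k(c)\Bigr|+d\delta_kM_k\le(d+1)\delta_kM_k .
\]
Thus $\hat\nu_k(\xi)\to0$, and weak convergence applied to the continuous function $z\mapsto e(\operatorname{Tr}(z\xi))$ on $B$ gives $\hat\nu(\xi)=0$. This contradicts Proposition~\ref{prop:rigid}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $K=\mathbb{Q}$ was settled in Section~\ref{sec:intro}. Let $K\neq\mathbb{Q}$, suppose that $(a_i)$ is a Schinzel sequence, and take $\delta$ and $n_0$ from Theorem~\ref{thm:finite} with $\kappa=1$. Let $M=(2\cdot n_0!)^d$ and $A=\{a_0,\dots,a_{M-1}\}$. By \eqref{eq:diff}, $|N(a-b)|<M$ on $A$, so (a) holds. If $|N(x)|=M$, then $A$ is a complete system of representatives modulo the ideal $(x)$ of norm $M$, so the sum in (b) is $0$. This contradicts Theorem~\ref{thm:finite}.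
\end{proof}

\section{The constant $\gamma_K$}\label{sec:gamma}

Fix $c\in(0,1]$. We say that a sequence $(a_i)$ \emph{works for $c$} if it has the property in the definition of admissibility for some $N_0$. As in Lemma~\ref{lem:diff}, this is a condition on norms of differences.

\begin{lemma}\label{lem:cdiff}
A sequence $(a_i)$ in $\mathcal{O}_K$ works for $c$ if and only if its terms are distinct and there is $j_0$ such that $|N(a_i-a_j)|\le j/c$ whenever $i<j$ and $j\ge j_0$.
\end{lemma}

\begin{proof}
Let $(a_i)$ work for $c$ with threshold $N_0$, and let $i<j$. Taking an ideal $I$ with $N(I)\ge N_0$ and $cN(I)>j$, we see that $x=a_i-a_j\neq0$. If $|N(x)|\ge N_0$, then $a_i\equiv a_j\pmod x$ forces $j\ge c|N(x)|$. Otherwise $|N(x)|<N_0$, which is at most $j/c$ once $j\ge cN_0$.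

Conversely, let $N_0$ exceed $|N(a_i-a_j)|$ for all $i<j<j_0$. If $i<j$, $N(I)\ge N_0$ and $a_i\equiv a_j\pmod I$, then $N_0\le N(I)\le|N(a_i-a_j)|$. Hence $j\ge j_0$, so $N(I)\le j/c$, that is, $j\ge cN(I)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gamma}]
The sequence $a_i=i$ shows that $\gamma_{\mathbb{Q}}=1$.

\emph{The bound $\gamma_K>0$.} Let $\|a\|=\max_v|a|_v$. Only finitely many $a\in\mathcal{O}_K$ have $\|a\|$ below a given bound, so we can list $\mathcal{O}_K$ as $a_0=0,a_1,a_2,\dots$ with $\|a_i\|$ nondecreasing. Let $\omega_1,\dots,\omega_d$ be an integral basis and $W=\sum_l\|\omega_l\|$; then $W\ge1$, since $|N(\omega_1)|\ge1$ forces $\|\omega_1\|\ge1$. Let $j\ge1$ and $\rho=\|a_j\|>0$. The elements $\sum_lm_l\omega_l$ with integers $0\le m_l<\rho/W$ have $\|\cdot\|<\rho$, so they are among $a_0,\dots,a_{j-1}$, and there are at least $(\rho/W)^d$ of them. Thus $\rho^d\le W^dj$, and for $i<j$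
\[
|N(a_i-a_j)|\le\|a_i-a_j\|^d\le(2\rho)^d\le(2W)^dj .
\]
By Lemma~\ref{lem:cdiff}, $c=(2W)^{-d}$ is admissible.

\emph{The bound $\gamma_K<1$ for $K\neq\mathbb{Q}$.} Take $\delta$ and $n_0$ from Theorem~\ref{thm:finite} with $\kappa=1$. Let $(a_i)$ work for $c$ with threshold $N_0$, and let $j_0$ be as in Lemma~\ref{lem:cdiff}. Choose $n\ge n_0$ so large that $M=(2\cdot n!)^d$ is at least $N_0$ and at least $|N(a_i-a_j)|$ for all $i<j<j_0$. Let $A=\{a_i:0\le i<cM\}$, a set of $\lceil cM\rceil$ elements. For $i<j<cM$ we have $|N(a_i-a_j)|\le j/c<M$ if $j\ge j_0$, and $|N(a_i-a_j)|\le M$ otherwise, so (a) holds with $\kappa=1$. If $|N(x)|=M$, then each class modulo $x$ contains at most one element of $A$, so the sum in (b) is the number of empty classes, $M-\lceil cM\rceil\le(1-c)M$. Since $A$ cannot satisfy (b), we conclude that $1-c>\delta$. Hence $\gamma_K\le1-\delta<1$.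

\emph{Imaginary quadratic fields.} Here $N(x)=|x|^2$, and $\mathcal{O}_K$ is a lattice in $\mathbb{C}$ of covolume $V=\sqrt{|\Delta|}/2$; we must show that $\gamma_K=\pi/(4V)$. Let $\Pi$ be a half-open fundamental parallelogram containing $0$, so that the translates $a+\Pi$, $a\in\mathcal{O}_K$, partition $\mathbb{C}$, and let $r$ be its diameter. By Lemma~\ref{lem:cdiff} the question is how many lattice points a set of given diameter can contain, and discs turn out to be asymptotically optimal.

For the upper bound, let $(a_i)$ work for $c$. By Lemma~\ref{lem:cdiff}, for large $m$ the points $a_0,\dots,a_{m-1}$ are distinct and at mutual distance at most $\sqrt{m/c}$. The set $U=\bigcup_{i<m}(a_i+\Pi)$ has area $mV$ and diameter at most $\sqrt{m/c}+r$. The isodiametric inequality states that a bounded measurable plane set of diameter $D$ has area at most $\pi D^2/4$. Therefore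
\[
mV\le\frac\pi4\bigl(\sqrt{m/c}+r\bigr)^2 .
\]
Dividing by $m$ and letting $m\to\infty$ gives $c\le\pi/(4V)$.

For the lower bound, let $0<c<\pi/(4V)$; then $c<1$, because $|\Delta|\ge3$ gives $\pi/(4V)\le\pi/(2\sqrt3)<1$. List $\mathcal{O}_K$ by nondecreasing $|a|$, and let $\rho=|a_j|$. If $|z|<\rho-r$ and $z\in a+\Pi$, then $|a|\le|z|+r<\rho$, so $a$ is one of $a_0,\dots,a_{j-1}$. Thus the $j$ parallelograms $a_i+\Pi$, $i<j$, cover the disc $|z|<\rho-r$, and comparing areas gives $\rho\le r+\sqrt{jV/\pi}$. For $i<j$,
\[
N(a_i-a_j)\le4\rho^2\le4\bigl(r+\sqrt{jV/\pi}\bigr)^2=\frac{4V}{\pi}\,j\,(1+o(1))\qquad(j\to\infty),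
\]
and this is at most $j/c$ for large $j$ because $4V/\pi<1/c$. By Lemma~\ref{lem:cdiff}, $c$ is admissible. Hence $\gamma_K=\pi/(4V)=\pi/(2\sqrt{|\Delta|})$.
\end{proof}

\begin{remark}
A Schinzel sequence works for $c=1$. The area bound $\gamma_K\le\pi/(2\sqrt3)<1$ therefore proves Theorem~\ref{thm:main} for imaginary quadratic fields without Sections~\ref{sec:collapse}--\ref{sec:proof}. For general $K\neq\mathbb{Q}$ the proof shows that no $c$ in an interval $(1-\delta,1]$ with $\delta=\delta(K)>0$ is admissible; being obtained by compactness, $\delta$ is not given explicitly by the argument.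
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lang}
Lang, \emph{Fundamentals of Diophantine Geometry}.

\bibitem{Szumowicz}
Anna Szumowicz, \emph{Simultaneous $\mathfrak{p}$-orderings and equidistribution}, arXiv:2207.08233 (2022).

\end{thebibliography}
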